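# Copies of an expansive homeomorphism glued at periodic points: cw1-expansive homeomorphisms of Peano continua that are not expansive

## 1. Sheets over a base, glued by subgroups

Take a compact metric space $Y$, a compact abelian group $G$, and for each $y\in Y$ a subgroup $G_y\le G$. On $G\times Y$ declare
$$(g,y)\sim(h,y')\quad\Longleftrightarrow\quad y=y'\ \text{ and }\ g-h\in G_y. \tag{1}$$
This is an equivalence relation because each $G_y$ is a subgroup. Let $X=(G\times Y)/\!\sim$ and let $q\colon G\times Y\to X$ be the quotient map. The space $X$ is made of **sheets** $q(\{g\}\times Y)$, one copy of $Y$ for each $g\in G$, and the sheets of $g$ and $h$ meet exactly over the set $\{y: g-h\in G_y\}$. The projection $\pi(q(g,y))=y$ is well defined.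

Now add dynamics: a homeomorphism $f\colon Y\to Y$ and a continuous automorphism $\varphi$ of $G$ with
$$\varphi(G_y)=G_{f(y)}\quad\text{for all }y\in Y. \tag{2}$$
Then $(g,y)\mapsto(\varphi(g),f(y))$ and its inverse both preserve $\sim$, so they induce a bijection $F$ of $X$ with $F(q(g,y))=q(\varphi(g),f(y))$ and $\pi F=f\pi$.

**Example 1.** Let $Y=[0,1]$, $G=(\mathbb Z/2)^2$, $G_0=\langle(1,0)\rangle$, $G_1=\langle(0,1)\rangle$, and $G_y=0$ for $0<y<1$. There are four sheets, all intervals. At the end $0$, the sheet $00$ is glued to $10$ and $01$ is glued to $11$. At the end $1$, the sheet $00$ is glued to $01$ and $10$ to $11$. Going around, $00,10,11,01,00$, we see that $X$ is a circle made of four arcs. Two features matter.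

* Since $G_0+G_1=G$, one can walk from any sheet to any other by changing sheets at $0$ and at $1$. So $X$ is connected.
* Since $G_0\cap G_1=0$, two distinct sheets meet in at most one point.

If $f(t)=1-t$, then (2) holds with $\varphi(a,b)=(b,a)$, but not with $\varphi=\mathrm{id}$. The automorphism of $G$ has to permute the subgroups as $f$ permutes the gluing points.

Below, $G$ is an infinite product of finite groups, hence a Cantor set, and the gluing points are periodic points of $f$, dense in $Y$. The purpose is to separate two notions of expansivity.

## 2. Expansive and cw1-expansive homeomorphisms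

Throughout, $X$ is a compact metric space and $f\colon X\to X$ a homeomorphism. A *continuum* is a nonempty compact connected metric space. A *Peano continuum* is a locally connected continuum. "Nondegenerate" means having more than one point.

**Definition.** $f$ is *expansive* if there is $\delta>0$ such that $\operatorname{dist}(f^n(x),f^n(y))<\delta$ for all $n\in\mathbb Z$ implies $y=x$. With
$$\Gamma_\delta(x)=\{x' : \operatorname{dist}(f^n x,f^n x')<\delta\ \ \forall n\in\mathbb Z\},$$
this says that for some $\delta>0$ we have $\Gamma_\delta(x)=\{x\}$ for every $x$.

**Definition.** Let $N\ge1$. $f$ is *cwN-expansive* if there is $\delta>0$ such that, whenever $A,B\subset X$ are continua with $\operatorname{diam} f^n(A)<\delta$ for all $n\ge0$ and $\operatorname{diam} f^n(B)<\delta$ for all $n\le0$, we have $\operatorname{card}(A\cap B)\le N$. For $N=1$ this is *cw1-expansive*.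

So $A$ stays small in the future, $B$ stays small in the past, and cw1-expansivity says that two such continua meet at most once. Expansive implies cw1-expansive with the same $\delta$: if $x,y\in A\cap B$, then $\operatorname{dist}(f^nx,f^ny)<\delta$ for $n\ge 0$ because of $A$, and for $n\le0$ because of $B$, so $x=y$.

Neither notion depends on the compatible metric. If $d,d'$ are compatible metrics and $\delta$ works for $d$, uniform continuity of the identity gives $\delta'>0$ such that $d'<\delta'$ implies $d<\delta/2$. Then sets of $d'$-diameter $<\delta'$ have $d$-diameter $<\delta$, and $\delta'$ works for $d'$.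

**Example 2 (hyperbolic toral automorphisms).** Let $M\in GL_d(\mathbb Z)$ be hyperbolic (no eigenvalue of modulus $1$), and let $f$ be the induced homeomorphism of $\mathbb T^d=\mathbb R^d/\mathbb Z^d$, with the distance given by the smallest Euclidean norm of a representative of the difference. Recall that $\mathbb R^d=E^s\oplus E^u$ with $M$-invariant summands and that there are $C\ge1$, $0<\lambda<1$ with
$$\|M^nv\|\le C\lambda^n\|v\|\ (v\in E^s,\,n\ge0),\qquad \|M^{-n}v\|\le C\lambda^n\|v\|\ (v\in E^u,\,n\ge0). \tag{3}$$
Write $w=w_s+w_u$ for the decomposition; enlarging $C$, we have $\|w_s\|,\|w_u\|\le C\|w\|$.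

*$f$ is expansive.* Choose $c>0$ with $c(1+\|M\|)<1$. Since $|\det M|=1$ we have $\|M\|\ge1$, so $c<\frac12$. Suppose $\operatorname{dist}(f^nx,f^ny)<c$ for all $n$, and let $v_n$ be the unique vector of norm $<c$ representing $f^nx-f^ny$. The vectors $v_{n+1}$ and $Mv_n$ represent the same element of $\mathbb T^d$, so they differ by an integer vector of norm $<c+\|M\|c<1$; hence $v_{n+1}=Mv_n$. So $v_n=M^nv_0$ is bounded over $n\in\mathbb Z$, and so are its components $M^n(v_0)_u$ and $M^{n}(v_0)_s$. By (3), $\|(v_0)_u\|\le C\lambda^n\|M^n(v_0)_u\|\to0$ and $\|(v_0)_s\|\le C\lambda^n\|M^{-n}(v_0)_s\|\to0$ as $n\to\infty$. So $v_0=0$ and $x=y$.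

*Periodic points are dense.* For each $N$, $f$ permutes the finite set $(\frac1N\mathbb Z/\mathbb Z)^d$, so every rational point is periodic.

**Example 3.** On a Cantor set the identity is not expansive. It is cw1-expansive, because the only continua are single points.

The question is whether local connectedness excludes such behavior: *does cw1-expansivity imply expansivity for a homeomorphism of a Peano continuum?* It comes from Alfonso Artigue, "Dendritations of Surfaces", arXiv:1801.08783 (2018). The context is that on a compact surface cw1-expansivity does imply expansivity, while there is a cw1-expansive, non-expansive homeomorphism of a continuum that is not locally connected. We shall see that the answer is no.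

## 3. The arc, a Cantor set of copies, and one common point

**The arc.** On $[0,1]$ the implication holds vacuously: no homeomorphism $h$ is cw1-expansive. Indeed, let $\delta>0$, choose $\delta'\in(0,\delta]$ such that $\operatorname{diam}S<\delta'$ implies $\operatorname{diam}h(S)<\delta$, and let $g=h^2$, which is increasing. We want a nondegenerate interval $J'$ with $|g^n(J')|<\delta'$ for all $n\in\mathbb Z$. If $g=\mathrm{id}$, take any interval shorter than $\delta'$. Otherwise pick $x$ with $g(x)\ne x$ and let $J$ be the interval between $x$ and $g(x)$. The sequence $g^n(x)$ is monotone, so the intervals $g^n(J)$ have disjoint interiors and total length at most $1$. Only finitely many of them have length $\ge\delta'$, and a short enough $J'\subset J$ makes those finitely many images short too. Then $\operatorname{diam}h^{n}(J')<\delta$ for all $n$, even or odd, and $A=B=J'$ violates cw1-expansivity with constant $\delta$.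

**A Cantor set of copies.** Let $f\colon Y\to Y$ be expansive, $Y$ a nondegenerate continuum, $C$ a Cantor set. The map $\mathrm{id}\times f$ on $C\times Y$ is cw1-expansive: a continuum lies in one copy $\{c\}\times Y$, and there $f$ is expansive. It is not expansive, since $(c,y)$ and $(c',y)$ keep their distance forever and $c'$ may be close to $c$. But $C\times Y$ is disconnected.

**One common point.** To connect the copies, suppose $f$ has a fixed point $p$ and collapse $C\times\{p\}$ to one point $*$. Let $X$ be the resulting continuum, $F$ the induced map, $\pi\colon X\to Y$ the projection.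

* *$F$ is not expansive*: for $y\ne p$ and $c'\neq c$ close to $c$, the points $(c,y)\ne(c',y)$ have orbits that are uniformly close, by uniform continuity of the quotient map.
* *$F$ is cw1-expansive*: let $\delta$ be such that $\delta$-close points of $X$ have images under $\pi$ closer than an expansivity constant of $f$. If $A,B$ are as in the definition, then $\pi(A)\cap\pi(B)$ has at most one point, by expansivity of $f$. If $A\cap B$ contained two points, they would be $(c,z),(c',z)$ with $c\ne c'$ and $z\ne p$. A connected subset of $X\setminus\{*\}=C\times(Y\setminus\{p\})$ has constant first coordinate, so $*\in A$ and $*\in B$. Then $p$ and $z$ both lie in $\pi(A)\cap\pi(B)$, a contradiction.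
* *$X$ is not locally connected*: a connected neighborhood of $(c,y)$, $y\ne p$, that misses $*$ would lie in one copy, but every neighborhood meets other copies.

This last item is the obstacle. Nearby copies must be connected to each other inside every small region, so the gluing points must be dense in $Y$. The proof of cw1-expansivity, on the other hand, worked because *both* $A$ and $B$ had to pass through the *same* gluing point in order to change copies. The construction of Section 1 must keep this second feature while achieving density.

## 4. The extension theorem and the torus

**Theorem A.** Let $Y$ be a nondegenerate Peano continuum and $f\colon Y\to Y$ an expansive homeomorphism whose periodic points are dense. Then there are a Peano continuum $X$, a homeomorphism $F\colon X\to X$ and a continuous surjection $\pi\colon X\to Y$ with $\pi F=f\pi$ and totally disconnected fibers, such that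

1. $F$ is cw1-expansive;
2. $F$ is not expansive; in fact for every $x\in X$ and $\delta>0$ the set $\Gamma_\delta(x)$ (for $F$) contains a Cantor set;
3. $\dim X=\dim Y$.

Here $\dim$ is covering dimension.

**Corollary.** For every $d\ge2$ there is a cw1-expansive, non-expansive homeomorphism of a $d$-dimensional Peano continuum. So cw1-expansivity does not imply expansivity on Peano continua.

**Proof of the Corollary from Theorem A.** Take $Y=\mathbb T^d$, a Peano continuum of dimension $d$, and $f$ induced by a hyperbolic $M\in GL_d(\mathbb Z)$. By Example 2, $f$ is expansive with dense periodic points. It remains to see that $M$ exists. For $d=2$ take $\begin{pmatrix}2&1\\1&1\end{pmatrix}$, with eigenvalues $\frac{3\pm\sqrt5}2$. For $d=3$ take the companion matrix of $p(x)=x^3-x-1$, of determinant $1$. The local maximum of $p$ is at $x=-1/\sqrt3$, with value $\frac{2}{3\sqrt3}-1<0$, and $p(1)<0<p(2)$, so $p$ has exactly one real root $\rho$, and $\rho>1$. The product of the roots is $1$, so the two complex roots have modulus $\rho^{-1/2}<1$. Every $d\ge2$ is a sum of $2$'s and $3$'s; use block diagonal matrices. $\square$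

The argument says nothing about one-dimensional Peano continua.

## 5. Finite invariant sets that fill $Y$ at every scale

Let $Y,f$ be as in Theorem A. This section produces the gluing points.

**Step 1 (the sets $P_n$).** *For: gluing points in every ball of radius $1/n$ that are still finite in number for each $n$.* Since $Y$ is connected and nondegenerate, it has no isolated points. So removing finitely many points from a nonempty open set leaves a nonempty open set, which contains a periodic point; hence every nonempty open set contains infinitely many periodic points. We choose inductively pairwise disjoint finite sets $P_1,P_2,\dots$ of periodic points with $f(P_n)=P_n$ and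
$$\text{every ball of radius } \tfrac1n \text{ in } Y \text{ contains at least two points of } P_n. \tag{4}$$
Cover $Y$ by finitely many balls of radius $\frac1{2n}$, choose in each two periodic points outside $P_1\cup\dots\cup P_{n-1}$, and let $P_n$ be the union of the orbits of all the chosen points. It is finite and invariant. It is disjoint from the earlier sets, because those are invariant. If $y\in Y$, a covering ball that contains $y$ is contained in $B(y,\frac1n)$, which gives (4). Put $P=\bigsqcup_nP_n$.

**The full gluing.** Let finite groups $V_n\neq 0$ be given and $G=\prod_nV_n$, with $V_n$ regarded as a subgroup of $G$. The first thing to try in (1) is $G_p=V_n$ for all $p\in P_n$ and $G_y=0$ for $y\notin P$: at each point of $P_n$ identify all sheets that differ only in coordinate $n$. With $V_n=\mathbb Z/2$ and $\varphi=\mathrm{id}$, condition (2) holds. The closedness argument of Section 7 and the connectedness argument of Section 8 apply, since they use only that $G_p\subset V_n$, respectively that the subgroups $G_p$ at points of $P_n\cap D$ generate $V_n$. So $X$ is a Peano continuum. What fails is cw1-expansivity, at least on the torus, as follows.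

Let $f$ be as in Example 2, and take $p\ne p'$ in $P_n$ with $\operatorname{dist}(p,p')<\frac2n$, which exist by (4). Let $w$ be a vector of norm $<\frac2n$ that represents $p'-p$, and put
$$A_0=\{p+tw_s:0\le t\le1\},\qquad B_0=\{p'-tw_u:0\le t\le1\},\qquad z=p+w_s=p'-w_u\in A_0\cap B_0 .$$
By (3), $\operatorname{diam}f^k(A_0)\le C\|w_s\|\le 2C^2/n$ for $k\ge0$, and likewise $\operatorname{diam}f^k(B_0)\le 2C^2/n$ for $k\le0$. We have $z\ne p$. Otherwise $w_s=0$ (as a small vector representing $0$, for $n$ large), so $p'=p+w_u$ and $\operatorname{dist}(f^{-k}p,f^{-k}p')\to0$ as $k\to\infty$, which forces $p=p'$ since both are periodic. Also $z$ is not periodic, since $\operatorname{dist}(f^kz,f^kp)\to0$ and a periodic $z$ would equal $p$. So $z\notin P$ and $G_z=0$.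

Let $0\ne v\in V_n$. Then $A=q(\{0,v\}\times A_0)$ is connected, because the two pieces share $q(0,p)=q(v,p)$. Similarly $B=q(\{0,v\}\times B_0)$ is connected, because its pieces share $q(0,p')=q(v,p')$. By uniform continuity of $q$, for large $n$ the diameters of $F^k(A)=q(\{0,v\}\times f^k(A_0))$, $k\ge0$, and of $F^k(B)$, $k\le0$, are as small as we like. Yet $A\cap B$ contains the two distinct points $q(0,z)$ and $q(v,z)$. So $F$ is not cw1-expansive.

The diagnosis is exact: the difference $v$ was available both at $p$ (for the future-small continuum) and at $p'\ne p$ (for the past-small one). We need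
$$G_p\cap G_{p'}=0\quad\text{for } p\ne p' \text{ in } P, \tag{5}$$
and yet, to join all sheets inside a small region, the points of $P_n$ in that region must together generate $V_n$. Since (4) supplies two points in each ball, it is enough that any two generate:
$$G_p+G_{p'}=V_n\quad\text{for } p\ne p' \text{ in } P_n. \tag{6}$$
Conditions (5) and (6) within one $P_n$ describe distinct lines through $0$ in a plane.

## 6. Lines in a plane over a finite field, permuted by Frobenius

The lines must also be permuted as $f$ permutes $P_n$, by (2). For $|P|\le3$ the plane $\mathbb F_2^2$ suffices: it has three lines, and its linear automorphisms realize every permutation of them. In general, linear maps do not suffice. Suppose $\sigma$ fixes three points of $P$ and swaps two others. A $K$-linear automorphism of $K^2$ with three distinct invariant lines is a scalar (take basis vectors on two of the lines; invariance of a third line forces equal eigenvalues), so it fixes all lines and cannot swap two. The remedy is to ask only for an additive automorphism and to use the Frobenius map.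

**Lemma 1.** Let $\sigma$ be a permutation of a finite nonempty set $P$. There are a finite abelian group $V\ne0$, an automorphism $\varphi$ of $V$, and subgroups $\ell_p\le V$ $(p\in P)$ with $\varphi(\ell_p)=\ell_{\sigma(p)}$ for all $p$, and $\ell_p\cap\ell_{p'}=0$, $\ell_p+\ell_{p'}=V$ for $p\ne p'$.

**Proof.** Let $r\ge3$ be a prime with $r\ge2|P|$, let $M$ be the least common multiple of the cycle lengths of $\sigma$, let $K=\mathbb F_{r^M}$ and $\tau(x)=x^r$. Recall that $\tau$ is a field automorphism of $K$ and that for $k\mid M$ the solutions of $\tau^k(x)=x$ in $K$ form the subfield $\mathbb F_{r^k}$.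

*Slopes that move like $\sigma$.* We find an injection $a\colon P\to K$ with
$$a(\sigma(p))=\tau(a(p))\quad\text{for all }p\in P. \tag{7}$$
Let $k\mid M$. The $\tau$-orbit of $x$ has length exactly $k$ if and only if $x\in\mathbb F_{r^k}$ and $x\notin\mathbb F_{r^d}$ for every $d\mid k$, $d<k$. The number of such $x$ is at least
$$r^k-\sum_{1\le d<k}r^d=r^k-\frac{r^k-r}{r-1}\ \ge\ \frac{r^k}2,$$
the last step because $r-1\ge2$. So the number of $\tau$-orbits of length $k$ is at least
$$\frac{r^k}{2k}=\frac r2\cdot\frac{r^{k-1}}k\ \ge\ \frac r2\ \ge\ |P|,$$
using $r^{k-1}\ge k$. Since $\sigma$ has at most $|P|$ cycles of length $k$, we can assign distinct $\tau$-orbits of the right length to the cycles of $\sigma$. Choose a point in each cycle and a point in its orbit, send the first to the second, and extend by (7). This is consistent because the lengths agree, and injective because distinct cycles use distinct orbits.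

*The lines.* Put $V=K^2$, $\ell_p=\{(x,a(p)x):x\in K\}$ and $\varphi(x,y)=(\tau x,\tau y)$. Then $\varphi$ is an additive automorphism and
$$\varphi(x,a(p)x)=(\tau x,\ \tau(a(p))\,\tau x)=(\tau x,\ a(\sigma p)\,\tau x),$$
so $\varphi(\ell_p)=\ell_{\sigma(p)}$, as $\tau$ is onto. For $p\ne p'$ the slopes $a(p),a(p')$ differ, so $\ell_p,\ell_{p'}$ are distinct $K$-lines through $0$ in $K^2$; they meet in $0$ and span $V$. $\square$

## 7. The space $X$ and the map $F$

**Step 2 (the group and its subgroups).** *For: fixing the data that enter (1) and (2).* Apply Lemma 1 to $(P_n,f|_{P_n})$; this gives $V_n$, $\varphi_n$ and $\ell_p$ for $p\in P_n$. Let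
$$G=\prod_{n\ge1}V_n,\qquad \varphi=\prod_n\varphi_n,\qquad U_n=\{g\in G:g_m=0\ \ \forall m\le n\}.$$
As a product of infinitely many nontrivial finite discrete groups, $G$ is a Cantor set. Use the metric $d_G(g,h)=2^{-\min\{n:g_n\ne h_n\}}$ for $g\ne h$. Since $\varphi$ acts by automorphisms coordinate by coordinate, it preserves the first coordinate where two elements differ, so it is an isometry; also $\varphi(U_n)=U_n$. Put
$$G_p=\ell_p\subset V_n\ \text{ for }p\in P_n,\qquad G_y=0\ \text{ for }y\in Y\setminus P .$$
Each $G_y$ is finite. Condition (2) holds: on $P_n$ by Lemma 1, and off $P$ because $f(Y\setminus P)=Y\setminus P$. Condition (6) is Lemma 1. Condition (5) is Lemma 1 if $p,p'$ lie in the same $P_n$; otherwise it holds because $V_n\cap V_m=0$ for $n\ne m$.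

**Step 3 ($X$ is compact and metrizable).** *For: having a legitimate phase space.* Recall that the quotient of a compact metrizable space by a closed equivalence relation is compact and metrizable. So we check that the relation (1) is closed. Let $(g_i,y_i)\to(g,y)$ and $(h_i,y_i)\to(h,y)$ with $g_i-h_i\in G_{y_i}$. If $g_i=h_i$ for infinitely many $i$, then $g=h$. Otherwise, after passing to a subsequence, $g_i\ne h_i$ and hence $y_i\in P$ for all $i$. As each $P_n$ is finite, after a further subsequence one of two cases holds.

* $y_i$ is constant, so $y_i=y$. Then $g-h=\lim(g_i-h_i)\in G_y$, since $G_y$ is finite, hence closed.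
* $y_i\in P_{n_i}$ with $n_i\to\infty$. Then $g_i-h_i\in V_{n_i}$ tends to $0$, so $g=h$.

In every case $(g,y)\sim(h,y)$. So $X$ is compact metrizable; fix a metric on it.

**Step 4 (the maps).** *For: the conjugacy statement and the fibers.* The map $\pi$ is continuous, since $\pi\circ q$ is, and it is onto. By (2), the homeomorphism $(g,y)\mapsto(\varphi(g),f(y))$ and its inverse preserve $\sim$, so $F$ is a homeomorphism of $X$, with
$$F(q(g,y))=q(\varphi(g),f(y)),\qquad \pi F=f\pi .$$
The map $g\mapsto q(g,y)$ induces a continuous bijection from the compact space $G/G_y$ onto the Hausdorff space $\pi^{-1}(y)$, which is a homeomorphism. If $y\in P_n$, then $G/G_y\cong(V_n/\ell_y)\times\prod_{m\ne n}V_m$; if $y\notin P$, it is $G$. So the fibers are totally disconnected.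

## 8. Changing sheets inside a small region: $X$ is a Peano continuum

**Lemma 2.** Let $D\subset Y$ be a continuum and $n\ge0$ such that $D$ contains two points of $P_m$ for every $m>n$. Then $q((g+U_n)\times D)$ is compact and connected for every $g\in G$.

**Proof.** *For: the walk of Example 1, done in every coordinate beyond $n$.* Compactness is clear. For $h\in G$ write $S_h=q(\{h\}\times D)$, a connected set. Let $m>n$, $v\in V_m$, and let $p\ne p'$ be points of $P_m\cap D$. By (6), $v=a+b$ with $a\in G_p$, $b\in G_{p'}$. Then
$$q(h,p)=q(h+a,p)\in S_h\cap S_{h+a},\qquad q(h+a,p')=q(h+v,p')\in S_{h+a}\cap S_{h+v}.$$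
So $S_h\cup S_{h+a}\cup S_{h+v}$ is connected, and all three sheets lie over $h+V_m$. An element of $\bigoplus_{m>n}V_m$ is a finite sum of elements of groups $V_m$, $m>n$; changing one coordinate at a time, we join $S_g$ to every $S_{g+u}$, $u\in\bigoplus_{m>n}V_m$, inside $Q=q\big((g+\bigoplus_{m>n}V_m)\times D\big)$. So $Q$ is connected. Since $\bigoplus_{m>n}V_m$ is dense in $U_n$, $Q$ is dense in the compact set $q((g+U_n)\times D)$. The latter is therefore the closure of a connected set, and is connected. $\square$

**Step 5 ($X$ is connected).** Apply Lemma 2 with $D=Y$, $n=0$, $U_0=G$; by (4), $Y$ contains two points of each $P_m$.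

**Step 6 (small connected pieces).** *For: a finite cover of $X$ by connected sets of diameter $<\varepsilon$.* Let $\varepsilon>0$. The coset $g+U_n$ has diameter at most $2^{-(n+1)}$, so by uniform continuity of $q$ there are $\rho>0$ and $n_0$ with
$$\operatorname{diam}q((g+U_n)\times D)<\varepsilon\quad\text{whenever }\operatorname{diam}D\le\rho,\ n\ge n_0,\ g\in G .$$
Since $Y$ is locally connected and compact, it is covered by finitely many nonempty connected open sets of diameter $<\rho$. Let $D_1,\dots,D_k$ be their closures; these are continua of diameter $\le\rho$. Each $D_i$ contains a ball of some common radius $t>0$. Choose $n\ge n_0$ with $\frac1{n+1}\le t$. For $m>n$ we have $\frac1m\le t$, so by (4) each $D_i$ contains two points of $P_m$. By Lemma 2, the sets $q((g+U_n)\times D_i)$, where $g+U_n$ runs over the finitely many cosets of $U_n$, form a finite cover of $X$ by compact connected sets of diameter $<\varepsilon$.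

**Step 7 (local connectedness).** Let $x\in X$ and let $W$ be the union of the members of the cover of Step 6 that contain $x$. Then $W$ is connected and every point of it is within $\varepsilon$ of $x$. It is a neighborhood of $x$, because the union of the remaining members is closed and misses $x$, and its complement lies in $W$. So every point of $X$ has arbitrarily small connected neighborhoods, not necessarily open. If $O\subset X$ is open, $N$ is a component of $O$ and $x\in N$, then a connected neighborhood of $x$ inside $O$ is contained in $N$; hence $N$ is open. So components of open sets are open, and $X$ is locally connected. Together with Step 5, $X$ is a Peano continuum.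

## 9. A future-small and a past-small continuum meet at most once

**Step 8 (the constant).** *For: transferring smallness from $X$ to $Y$.* Let $c$ be an expansivity constant of $f$. By uniform continuity of $\pi$ choose $\delta>0$ such that $\operatorname{dist}(x,x')<\delta$ in $X$ implies $\operatorname{dist}(\pi x,\pi x')<c$ in $Y$. Let $A,B\subset X$ be continua with $\operatorname{diam}F^n(A)<\delta$ for $n\ge0$ and $\operatorname{diam}F^n(B)<\delta$ for $n\le0$. Since $\pi F^n=f^n\pi$, for $y,y'\in\pi(A)$ we have $\operatorname{dist}(f^ny,f^ny')<c$ for all $n\ge0$, and for $y,y'\in\pi(B)$ the same for all $n\le0$.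

**Step 9 ($\pi(A)\cap\pi(B)$ has at most one point).** If $y,y'$ lie in both, then $\operatorname{dist}(f^ny,f^ny')<c$ for all $n\in\mathbb Z$, so $y=y'$.

**Step 10 ($\pi(A)$ contains at most one periodic point, and so does $\pi(B)$).** *For: each of $A$, $B$ has at most one place to change sheets.* Let $p,p'\in\pi(A)$ be periodic. Then $\operatorname{dist}(f^np,f^np')<c$ for $n\ge0$. This sequence is periodic in $n$ (a common period of $p$ and $p'$ works), so the inequality holds for all $n\in\mathbb Z$, and $p=p'$. For $\pi(B)$ use $n\le0$.

**Step 11 (what a change of sheet costs).** *Claim: if $q(g,z),q(h,z)\in A$ and $g\ne h$, then there is $p\in P\cap\pi(A)$ with $g-h\in G_p$; the same holds for $B$.* By Step 10, $P\cap\pi(A)$ is empty or a single point $\{p\}$. Put $H=0$ in the first case and $H=G_p$ in the second. Then $G_y\subset H$ for every $y\in\pi(A)$, so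
$$\Theta\colon\pi^{-1}(\pi(A))\to G/H,\qquad \Theta(q(g',y))=g'+H,$$
is well defined. It is continuous: the restriction of $q$ to $G\times\pi(A)$ maps a compact space onto the Hausdorff space $\pi^{-1}(\pi(A))$, so it is a quotient map, and $\Theta\circ q$ is continuous there. As $H$ is $0$ or a subgroup of a single factor $V_n$, the group $G/H$ is a product of finite discrete groups, hence totally disconnected. Since $A$ is connected, $\Theta$ is constant on $A$, so $g-h\in H$. As $g\ne h$, we have $H\ne0$, so $H=G_p$ with $p\in P\cap\pi(A)$. The argument for $B$ is the same.

**Step 12 (conclusion).** Suppose $A\cap B$ contains two distinct points. By Step 9 they lie over one point $z$ with $\pi(A)\cap\pi(B)=\{z\}$, so they are $q(g,z)$ and $q(h,z)$ with $g-h\notin G_z$; in particular $g\ne h$. By Step 11 there are $p\in P\cap\pi(A)$ and $p'\in P\cap\pi(B)$ with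
$$0\ne g-h\in G_p\cap G_{p'} .$$
By (5), $p=p'$. So $p\in\pi(A)\cap\pi(B)=\{z\}$, and $g-h\in G_p=G_z$, a contradiction. Hence $\operatorname{card}(A\cap B)\le1$ and $F$ is cw1-expansive with constant $\delta$. This is part 1 of Theorem A.

This is the argument for one common point from Section 3: density of gluing points does no harm, because the element $g-h$ itself remembers at which point it can be glued.

## 10. Cantor sets in the dynamical balls, and the dimension

**Step 13 (part 2 of Theorem A).** *For: whole cosets of $U_n$ stay close forever, because $\varphi$ is an isometry.* Let $x=q(g,y)$ and $\delta>0$. By uniform continuity of $q$ choose $n$ such that $h-h'\in U_n$ implies $\operatorname{dist}(q(h,w),q(h',w))<\delta$ for all $w\in Y$. If $h\in g+U_n$, then $\varphi^k(h)-\varphi^k(g)\in\varphi^k(U_n)=U_n$ for all $k\in\mathbb Z$, so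
$$\operatorname{dist}\big(F^k(q(h,y)),F^k(x)\big)=\operatorname{dist}\big(q(\varphi^kh,f^ky),q(\varphi^kg,f^ky)\big)<\delta\qquad\text{for all }k\in\mathbb Z .$$
Hence $\Gamma_\delta(x)\supset q((g+U_n)\times\{y\})$. As in Step 4, this set is homeomorphic to $U_n/(G_y\cap U_n)$. The subgroup $G_y\cap U_n$ is $0$ or equal to $\ell_y\subset V_m$ for some $m>n$, so the quotient is a product of finite discrete groups, infinitely many of them nontrivial: a Cantor set. In particular $\Gamma_\delta(x)\ne\{x\}$ for every $\delta>0$, and $F$ is not expansive.

**Step 14 (part 3 of Theorem A).** The map $y\mapsto q(g,y)$ is continuous and injective on the compact space $Y$, so each sheet is a closed subset of $X$ homeomorphic to $Y$, and $\dim X\ge\dim Y$. Conversely, Hurewicz's theorem on dimension-lowering closed maps says $\dim X\le\dim Y+\sup_y\dim\pi^{-1}(y)$ for the closed map $\pi$ of compact metric spaces. The fibers are compact and totally disconnected by Step 4, hence zero-dimensional, so $\dim X\le\dim Y$. This completes the proof of Theorem A, and with it the Corollary. $\blacksquare$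

## 11. A local product structure by continua forces expansivity

There is a positive complement, valid on every compact metric space.

**Theorem B.** Let $f$ be a cw1-expansive homeomorphism of a compact metric space. Suppose that for every $\varepsilon>0$ there is $\eta>0$ such that whenever $\operatorname{dist}(x,y)<\eta$ there are continua $A\ni x$, $B\ni y$ with $A\cap B\ne\emptyset$, $\operatorname{diam}f^n(A)<\varepsilon$ for $n\ge0$, and $\operatorname{diam}f^n(B)<\varepsilon$ for $n\le0$. Then $f$ is expansive.

**Example 4.** Hyperbolic toral automorphisms satisfy the hypothesis. If $w$ is a shortest vector representing $y-x$, the segments $A=\{x+tw_s\}$ and $B=\{y-tw_u\}$, $0\le t\le1$, meet at $x+w_s=y-w_u$, and by (3) the required diameters are at most $C^2\|w\|$.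

**Proof of Theorem B.** Let $\delta$ be a cw1-expansivity constant. By uniform continuity choose $\varepsilon\in(0,\delta/2)$ such that $\operatorname{diam}S<\varepsilon$ implies $\operatorname{diam}f(S)<\delta/2$. Let $\eta$ correspond to $\varepsilon$. Suppose $\operatorname{dist}(f^nx,f^ny)<\eta$ for all $n\in\mathbb Z$. For each $n$, the hypothesis applied to the pair $f^nx,f^ny$ gives continua $A_n\ni f^nx$ and $B_n\ni f^ny$; choose $z_n\in A_n\cap B_n$.

**Step 15 ($f(z_n)=z_{n+1}$).** *For: showing that the intersection points form one orbit.* The set $A'=f(A_n)\cup A_{n+1}$ is a continuum, since both pieces contain $f^{n+1}x$, and for $k\ge0$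
$$\operatorname{diam}f^k(A')\le\operatorname{diam}f^{k+1}(A_n)+\operatorname{diam}f^k(A_{n+1})<2\varepsilon<\delta .$$
The set $B'=f(B_n)\cup B_{n+1}$ is a continuum, since both pieces contain $f^{n+1}y$. For $k\le-1$,
$$\operatorname{diam}f^k(B')\le\operatorname{diam}f^{k+1}(B_n)+\operatorname{diam}f^k(B_{n+1})<2\varepsilon<\delta,$$
because $k+1\le0$. For $k=0$ the choice of $\varepsilon$ gives $\operatorname{diam}B'<\frac\delta2+\varepsilon<\delta$. Both $f(z_n)$ and $z_{n+1}$ lie in $A'\cap B'$, so they coincide by cw1-expansivity. Hence $z_n=f^n(z_0)$ for all $n\in\mathbb Z$.

**Step 16 ($x=z_0=y$).** *For: turning continua that are small in one time direction into one that is small in both.* For $n\ge0$ the continuum $E_n=f^n(A_{-n})$ contains $f^n(f^{-n}x)=x$ and $f^n(z_{-n})=z_0$, and $\operatorname{diam}f^k(E_n)=\operatorname{diam}f^{k+n}(A_{-n})<\varepsilon$ for all $k\ge-n$. Recall that in a compact metric space every sequence of continua has a subsequence that converges in the Hausdorff metric, and the limit is a continuum. Let $E$ be such a limit of $(E_n)$. It contains $x$ and $z_0$. For fixed $k$, the map $f^k$ preserves Hausdorff convergence, the diameter is continuous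 in the Hausdorff metric, and $\operatorname{diam}f^k(E_n)<\varepsilon$ once $n\ge-k$; so $\operatorname{diam}f^k(E)\le\varepsilon<\delta$ for every $k\in\mathbb Z$. Applying the definition of cw1-expansivity with $A=B=E$ gives $\operatorname{card}E\le1$, so $x=z_0$.

Symmetrically, for $n\ge0$ the continuum $f^{-n}(B_n)$ contains $y$ and $f^{-n}(z_n)=z_0$, and $\operatorname{diam}f^k(f^{-n}(B_n))=\operatorname{diam}f^{k-n}(B_n)<\varepsilon$ for $k\le n$. A Hausdorff limit of a subsequence contains $y$ and $z_0$, and all its iterates have diameter at most $\varepsilon<\delta$, so $y=z_0$. Hence $x=y$, and $f$ is expansive with constant $\eta$. $\blacksquare$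

So the maps $F$ of Theorem A necessarily fail the hypothesis of Theorem B. One can see this directly.

**Remark.** Let $\delta$ be as in Step 8, $y\in Y\setminus P$, and let $g-h\in U_n$ have at least three nonzero coordinates. For $n$ large, $x=q(g,y)$ and $x'=q(h,y)$ are as close as we like. Suppose there were continua $A\ni x$, $B\ni x'$ with a common point $w$ and $\operatorname{diam}F^k(A)<\delta$ for $k\ge0$, $\operatorname{diam}F^k(B)<\delta$ for $k\le0$. Then $\pi(w)$ and $y$ both lie in $\pi(A)\cap\pi(B)$, so $\pi(w)=y$ by Step 9 and $w=q(u,y)$ for some $u\in G$. By Step 11, $g-u$ is $0$ or lies in some $G_p$, and $u-h$ is $0$ or lies in some $G_{p'}$. Each of these subgroups sits in a single factor $V_m$, so $g-h=(g-u)+(u-h)$ has at most two nonzero coordinates, a contradiction.
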